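# Derivative integrability of rational inner functions in three or more variables

## 1. A guess: finite cut-offs stop at $(d+1)/2$

Let $\mathbb D$ be the open unit disk, $\mathbb T$ the unit circle, $\mathbb D^d$ the unit polydisk in $\mathbb C^d$, and $\mathbb T^d$ the $d$-torus with normalized Lebesgue measure $m$. We write $z=(z_1,z')$ with $z'=(z_2,\dots,z_d)$, and $\partial_1=\partial/\partial z_1$.

**Definition (rational inner function).** Let $p,q\in\mathbb C[z_1,\dots,z_d]$ have no common factor, with $p\ne0$ on $\mathbb D^d$. The function $\phi=q/p$ is a *rational inner function* (RIF) if $|\phi|=1$ almost everywhere on $\mathbb T^d$.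

Equivalently, $\phi=a\,z^m\tilde p/p$ with $a\in\mathbb T$ and $m\in\mathbb Z_{\ge0}^d$. Here $\tilde p(z)=z^n\,\overline{p(1/\bar z_1,\dots,1/\bar z_d)}$ is the *reflection* of $p$, and $n$ is the multidegree of $p$. On $\mathbb T^d$ one has $1/\bar z_j=z_j$, so $|\tilde p|=|p|$ there. For example, if $p=2-z_1-z_2$, then $n=(1,1)$ and $\tilde p=z_1z_2(2-1/z_1-1/z_2)=2z_1z_2-z_1-z_2$. Both vanish at $(1,1)$, so $\phi=\tilde p/p$ is singular at that point of the torus.

Two elementary facts will be used all the time. First, the zero set on $\mathbb T^d$ of a nonzero polynomial is a null set. Second, for a RIF $q/p$ we have $|q|=|p|$ almost everywhere on $\mathbb T^d$, hence by continuity **everywhere** on $\mathbb T^d$.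

**Definition (cut-off).** For a RIF $\phi$ on $\mathbb D^d$ put
$$\mathfrak c(\phi)=\sup\{\mathfrak p>0:\ \partial_1\phi\in L^{\mathfrak p}(\mathbb T^d)\}.$$

The question, posed in Greg Knese's "Rational inner functions on the polydisk -- a survey", arXiv:2409.14604 (2024), is this: which numbers are cut-offs? The exact cut-offs are known for two variables; the question concerns $d>2$.

Here is what one would first guess. If $p$ has no zero on $\mathbb T^d$, then $\phi$ is smooth near $\mathbb T^d$ and the cut-off is $\infty$. If $p$ has a zero on $\mathbb T^d$, the zero set of $p$ touches the torus from outside the polydisk, so it should touch it at least quadratically. The mildest contact should be the nondegenerate quadratic one, as for $p=d-z_1-\dots-z_d$ at $(1,\dots,1)$. So one guesses: **a finite cut-off is never larger than the one for $d-z_1-\dots-z_d$.** We compute that number.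

**Case $d=1$.** If $p$ vanished at a point of $\mathbb T$, so would $q$, because $|q|=|p|$ on $\mathbb T$; then $p$ and $q$ would have a common factor. So $p\neq0$ on $\overline{\mathbb D}$, $\phi'$ is bounded on $\mathbb T$, and $\mathfrak c(\phi)=\infty$.

**The Poisson kernel.** For the other cases we need the size of the $L^{\mathfrak p}$ norm of $P_a(\zeta)=\frac{1-|a|^2}{|\zeta-a|^2}$, where $|a|<1$ and $\zeta\in\mathbb T$. Recall $\int_{\mathbb T}P_a\,dm=1$. For each $\mathfrak p>1$ there is $c_{\mathfrak p}>0$ such that for all $|a|<1$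
$$c_{\mathfrak p}(1-|a|^2)^{1-\mathfrak p}\le\int_{\mathbb T}P_a^{\mathfrak p}\,dm\le4^{\mathfrak p-1}(1-|a|^2)^{1-\mathfrak p}.\tag{1}$$
To prove it, rotate so that $a=\rho\in[0,1)$. For the upper bound, $P_a\le\frac{1-\rho^2}{(1-\rho)^2}=\frac{(1+\rho)^2}{1-\rho^2}\le\frac4{1-\rho^2}$, and
$$\int P_a^{\mathfrak p}\,dm\le(\sup P_a)^{\mathfrak p-1}\int P_a\,dm.$$
For the lower bound, if $|\theta|\le1-\rho$ then $|e^{i\theta}-\rho|\le|\theta|+(1-\rho)\le2(1-\rho)$, so $P_a(e^{i\theta})\ge\frac{1+\rho}{4(1-\rho)}\ge\frac1{4(1-\rho)}$. This set of $\theta$ has measure $(1-\rho)/\pi$. Hence $\int P_a^{\mathfrak p}\,dm\ge\frac{4^{-\mathfrak p}}\pi(1-\rho)^{1-\mathfrak p}\ge\frac{4^{-\mathfrak p}}\pi(1-\rho^2)^{1-\mathfrak p}$; the last step holds because $1-\rho\le1-\rho^2$ and $1-\mathfrak p<0$.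

**The test case $p=d-z_1-\dots-z_d$, $d\ge2$.** Clearly $p\ne0$ on $\mathbb D^d$, and $p$ is irreducible, being of total degree $1$. If $p$ divided $\tilde p$, then comparing multidegrees (that of $p$ is $(1,\dots,1)$, that of $\tilde p$ is at most this) we would get $\tilde p=cp$ with a constant $c\neq0$. But $\tilde p(0)=0\ne p(0)$. So $\phi=\tilde p/p$ is in lowest terms and is a RIF. Put $U(z')=d-\sum_{j\ge2}z_j$. For $z\in\mathbb T^d$,
$$p=U-z_1,\qquad\tilde p=z_1z_2\cdots z_d\,(\overline U-\bar z_1)=z_2\cdots z_d\,(z_1\overline U-1).$$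
Differentiating in $z_1$ with $z'\in\mathbb T^{d-1}$ fixed,
$$|\partial_1\phi|=\left|\frac{\overline U(U-z_1)+(z_1\overline U-1)}{(U-z_1)^2}\right|=\frac{|U|^2-1}{|U-z_1|^2}=P_a(z_1),\qquad a=1/\overline U.$$
(For $d=2$ this is $2|1-z_2|^2/|2-z_1-z_2|^2$, since $|2-e^{ix_2}|^2-1=4-4\cos x_2=2|1-e^{ix_2}|^2$.) Write $z_j=e^{ix_j}$, $|x_j|\le\pi$. Then $\operatorname{Re}U=1+\sum_{j\ge2}(1-\cos x_j)$, so
$$|U|^2-1=(\operatorname{Re}U-1)(\operatorname{Re}U+1)+(\operatorname{Im}U)^2$$
is at least $2\sum_{j\ge2}(1-\cos x_j)\ge c|x'|^2$ and at most $C|x'|^2$. Also $1\le|U|\le2d$. So $1-|a|^2=(|U|^2-1)/|U|^2\asymp|x'|^2$, where $\asymp$ means two-sided bounds with positive constants independent of the points involved. By (1) and Fubini, for $\mathfrak p>1$,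
$$\partial_1\phi\in L^{\mathfrak p}(\mathbb T^d)\iff\int_{[-\pi,\pi]^{d-1}}|x'|^{-2(\mathfrak p-1)}\,dx'<\infty\iff\mathfrak p-1<\frac{d-1}2 .$$
Hence
$$\mathfrak c(\phi)=\frac{d+1}2\qquad\text{for }p=d-z_1-\dots-z_d.\tag{2}$$

So the guess reads: finite cut-offs are at most $\frac{d+1}2$. In three variables they would all be at most $2$.

## 2. The cut-offs are exactly the rationals above $1$, and $\infty$

The guess is correct under an extra hypothesis, and without it, it fails as badly as possible.

**Theorem 1.** For every $d\ge3$,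
$$\{\mathfrak c(\phi):\phi\text{ a RIF on }\mathbb D^d\}=\big(\mathbb Q\cap(1,\infty)\big)\cup\{\infty\}.$$
More precisely:

* **(A)** For every $d\ge1$ and every RIF $\phi$ on $\mathbb D^d$, $\mathfrak c(\phi)\in(\mathbb Q\cap(1,\infty))\cup\{\infty\}$. Moreover $\{\mathfrak p>0:\partial_1\phi\in L^{\mathfrak p}\}=(0,\mathfrak c(\phi))$, so a finite cut-off is never attained. Also $\mathfrak c(\phi)=\infty$ if and only if $\partial_1\phi\in L^\infty(\mathbb T^d)$.
* **(B)** For every $d\ge3$ and every rational $r>0$ there is an explicit RIF on $\mathbb D^d$ with $\mathfrak c(\phi)=1+r$. For $d=3$ it arises from a denominator of degree $1$ in $z_1$.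

**Theorem 2.** Let $d\ge2$ and let $\phi=q/p$ be a RIF on $\mathbb D^d$ in lowest terms such that $p(\cdot,\tau')\not\equiv0$ for every $\tau'\in\mathbb T^{d-1}$. If $p$ has no zero on $\mathbb T^d$, then $\mathfrak c(\phi)=\infty$. If $p$ has a zero on $\mathbb T^d$, then $\mathfrak c(\phi)\le\frac{d+1}2$, and this bound is sharp. Consequently, finite cut-offs above $\frac{d+1}2$ occur only when $p$ (hence also $\tilde p$, since $|\tilde p|=|p|$ on $\mathbb T^d$) vanishes on a full circle $\mathbb T\times\{\tau'\}$. By Theorem 1 such cut-offs do occur, and are arbitrarily large, for every $d\ge3$.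

We first make the guess into a theorem (Sections 3 and 4), then see what blocks the obvious constructions (Section 5), then get past the block (Sections 6 and 7), and finally prove that cut-offs are rational (Section 8).

## 3. Finite Blaschke slices and denominators of degree one

Recall that a finite Blaschke product is $B(z)=c\prod_{j=1}^{\ell}\frac{z-a_j}{1-\bar a_jz}$ with $|c|=1$ and $|a_j|<1$. The logarithmic derivative of one factor is $\frac1{z-a}+\frac{\bar a}{1-\bar az}=\frac{1-|a|^2}{(z-a)(1-\bar az)}$. On $\mathbb T$ we have $z/(1-\bar az)=1/\overline{(z-a)}$, so $zB'/B=\sum_jP_{a_j}$ there. Hence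
$$|B'|=\sum_{j=1}^{\ell}P_{a_j}\ \text{ on }\mathbb T,\qquad\int_{\mathbb T}|B'|\,dm=\ell.\tag{3}$$

**Lemma 1 (slices).** Let $\phi=q/p$ be a RIF on $\mathbb D^d$ in lowest terms and let $z'\in\mathbb T^{d-1}$ satisfy $p(\cdot,z')\not\equiv0$. Then $p(\cdot,z')$ has no zeros in $\mathbb D$, and $\phi(\cdot,z')$ is a finite Blaschke product of degree at most $\deg_{z_1}q$. Almost every $z'$ satisfies the hypothesis.

*Proof.* The last sentence holds because some coefficient of $p$ as a polynomial in $z_1$ is a nonzero polynomial in $z'$. As $\varrho\uparrow1$, the functions $p(\cdot,\varrho z')$ are zero-free on $\mathbb D$ and converge locally uniformly to $p(\cdot,z')\not\equiv0$. By Hurwitz's theorem $p(\cdot,z')$ is zero-free on $\mathbb D$.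

Let $R=q(\cdot,z')/p(\cdot,z')$, a rational function without poles in $\mathbb D$. Since $|q|=|p|$ on $\mathbb T^d$, we have $|R|=1$ on $\mathbb T$ off the finitely many zeros of $p(\cdot,z')$. As $R$ is continuous as a map to the Riemann sphere, $|R|=1$ on all of $\mathbb T$. Let $B$ be the finite Blaschke product with the zeros of $R$ in $\mathbb D$. Then $R/B$ and $B/R$ are analytic near $\overline{\mathbb D}$ and unimodular on $\mathbb T$. By the maximum principle both are bounded by $1$ on $\mathbb D$, so $|R/B|=1$ on $\mathbb D$ and $R/B$ is a unimodular constant. The zeros of $R$ in $\mathbb D$ are zeros of $q(\cdot,z')$, which is not identically zero; there are at most $\deg_{z_1}q$ of them. $\square$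

**Consequence.** By (3), Lemma 1 and Fubini,
$$\|\partial_1\phi\|_{L^1(\mathbb T^d)}\le\deg_{z_1}q<\infty\quad\text{for every RIF }\phi=q/p.\tag{4}$$

The computation in Section 1 is an instance of the following lemma, which turns the construction problem into one about a single integral.

**Lemma 2 (degree one in $z_1$).** Let $U,V\in\mathbb C[z_2,\dots,z_d]$, $V\not\equiv0$, with $|V|<|U|$ on $\mathbb D^{d-1}$ and $|V|<|U|$ a.e. on $\mathbb T^{d-1}$. Let $P=U-z_1V$ and $\phi=\tilde P/P$. Then $\phi$, after cancelling common factors, is a RIF on $\mathbb D^d$. For $\mathfrak p>1$ and $S=V/U$,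
$$\partial_1\phi\in L^{\mathfrak p}(\mathbb T^d)\iff\int_{\mathbb T^{d-1}}(1-|S|^2)^{-(\mathfrak p-1)}\,dm<\infty.$$

*Proof.* On $\mathbb D^d$ we have $|z_1V|\le|V|<|U|$, so $P$ has no zeros there, and neither has the reduced denominator, which divides $P$. On $\mathbb T^d$, $|\tilde P|=|P|$, so $|\phi|=1$ a.e. Thus $\phi$ is a RIF. Since $V\not\equiv0$, the multidegree of $P$ has the form $(1,n')$. For a.e. $z'\in\mathbb T^{d-1}$ and all $z_1\in\mathbb T$,
$$\tilde P=z_1z'^{\,n'}(\overline U-\bar z_1\overline V)=z'^{\,n'}(z_1\overline U-\overline V),$$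
and therefore
$$\phi(z_1,z')=z'^{\,n'}\,\frac{\overline{U(z')}}{U(z')}\cdot\frac{z_1-\overline{S(z')}}{1-z_1S(z')},\qquad|\partial_1\phi|=\frac{1-|S|^2}{|1-z_1S|^2}=P_{\overline S}(z_1).$$
By (1), $\int_{\mathbb T}|\partial_1\phi|^{\mathfrak p}\,dm(z_1)$ lies between two positive constant multiples of $(1-|S|^2)^{1-\mathfrak p}$. Integrate over $z'$. $\square$

## 4. Quadratic contact: the bound $(d+1)/2$ when no circle of zeros is present

We prove the bound in Theorem 2. Let $\phi=q/p$ be as there. If $p$ has no zero on $\mathbb T^d$, then $\phi$ is analytic near $\mathbb T^d$ and $\mathfrak c(\phi)=\infty$. Otherwise, rotating each variable, we may assume $p(1,\dots,1)=0$. Write $1'=(1,\dots,1)\in\mathbb T^{d-1}$.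

**Step 1: the zeros of $p(\cdot,e^{ix'})$ near $1$ are within $O(|x'|^2)$ of the circle.** This makes the quadratic contact precise. The polynomial $p(\cdot,1')$ is not identically zero and vanishes at $1$. So $w\mapsto p(e^{iw},1')$ is not identically zero near $0$ and vanishes at $0$. By the Weierstrass preparation theorem, near $0\in\mathbb C^d$,
$$p(e^{iw},e^{ix_2},\dots,e^{ix_d})=\text{unit}\cdot\big(w^L+c_1(x')w^{L-1}+\dots+c_L(x')\big),\qquad L\ge1,\ c_j(0)=0,$$
with $c_j$ analytic. For small real $x'$, let $w_1,\dots,w_L$ be the roots of the polynomial on the right, with multiplicity. They are close to $0$, so each $e^{iw_j}$ is a zero of $p(\cdot,e^{ix'})$. If $\operatorname{Im}w_j>0$, then $|e^{iw_j}|<1$, which contradicts Lemma 1; here the hypothesis $p(\cdot,e^{ix'})\not\equiv0$ is used. So $\operatorname{Im}w_j\le0$ for all $j$. Since $\sum_jw_j=-c_1$,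
$$\sum_j|\operatorname{Im}w_j|=-\operatorname{Im}\sum_jw_j=\operatorname{Im}c_1(x').$$
The individual roots need not be smooth in $x'$, but this sum is real-analytic for small real $x'$. It is nonnegative and vanishes at $0$, so its gradient vanishes at $0$ and it is at most $C|x'|^2$. Hence
$$|\operatorname{Im}w_j|\le C|x'|^2\quad\text{for each }j.\tag{5}$$

**Step 2: these zeros are genuine poles of the slice, for almost every slice.** We must exclude that $q$ cancels them. As $p,q$ have no common factor in $\mathbb C[z'][z_1]$, Gauss's lemma shows that they are coprime in $\mathbb C(z')[z_1]$. By Bézout, after clearing denominators, there are polynomials $\alpha,\beta$ in $z$ and a nonzero polynomial $\rho$ in $z'$ with $\alpha p+\beta q=\rho(z')$. So whenever $\rho(z')\ne0$, hence for a.e. $z'\in\mathbb T^{d-1}$, $p(\cdot,z')$ and $q(\cdot,z')$ have no common zero.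

For such $z'=e^{ix'}$ near $1'$ let $b=e^{iw_1}$, so that $p(b,z')=0$ and $|b|\ge1$. If $|b|=1$, then $|q(b,z')|=|p(b,z')|=0$, a common zero, which is excluded. So $|b|>1$, and $b$ is a pole of $\phi(\cdot,z')$.

**Step 3: the pole forces a large Poisson kernel.** By Lemma 1, $\phi(\cdot,z')$ is a finite Blaschke product. Its pole $b$ is the reflection of a zero $a=1/\bar b\in\mathbb D$, and by (5)
$$1-|a|=1-e^{-|\operatorname{Im}w_1|}\le|\operatorname{Im}w_1|\le C|x'|^2.$$
By (3), $|\partial_1\phi(\cdot,z')|\ge P_a$ on $\mathbb T$. Since $1-|a|^2\le2(1-|a|)\le 2C|x'|^2$, the lower bound in (1) gives, for $\mathfrak p>1$ and a.e. $x'$ near $0$,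
$$\int_{\mathbb T}|\partial_1\phi|^{\mathfrak p}\,dm(z_1)\ge c\,|x'|^{-2(\mathfrak p-1)} .$$
The right-hand side is not integrable near $0\in\mathbb R^{d-1}$ when $2(\mathfrak p-1)\ge d-1$. So $\mathfrak c(\phi)\le1+\frac{d-1}2=\frac{d+1}2$.

**Step 4: sharpness.** For $p=d-z_1-\dots-z_d$ the coefficient of $z_1$ is $-1$, so $p(\cdot,\tau')\not\equiv0$ always, and $p(1,\dots,1)=0$. By (2) the cut-off is exactly $\frac{d+1}2$.

If $\mathfrak c(\phi)$ is finite and exceeds $\frac{d+1}2$, the hypothesis must fail: $p(\cdot,\tau')\equiv0$ for some $\tau'\in\mathbb T^{d-1}$. So $p$, and with it $\tilde p$, vanishes on the circle $\mathbb T\times\{\tau'\}$. What remains of Theorem 2 is its last sentence, which will follow from (B).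

**Remark (two variables).** For $d=2$ the hypothesis of Theorem 2 is automatic. Indeed, if $p(\cdot,\tau_2)\equiv0$ with $\tau_2\in\mathbb T$, then $z_2-\tau_2$ divides $p$. As $|q|=|p|$ on $\mathbb T^2$, the polynomial $q(\cdot,\tau_2)$ vanishes on $\mathbb T$, so $z_2-\tau_2$ divides $q$ too, contradicting lowest terms. So in two variables the guess is true: finite cut-offs are at most $\frac32$. For $d\ge3$ the argument breaks down, because vanishing on $\mathbb T\times\{\tau'\}$ amounts to $d-1\ge2$ equations for $z'$ and no longer forces a common factor.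

## 5. Polynomials with prescribed real part on $\mathbb T$, and why they do not pass $2$

From here on $d=3$. By Lemma 2 we want $S=V/U$ on $\mathbb D^2$ with good control of $1-|S|^2$ on $\mathbb T^2$. The standard way to get $|S|<1$ is the Cayley transform:
$$S=\frac{1-g}{1+g},\qquad1-|S|^2=\frac{4\operatorname{Re}g}{|1+g|^2}.\tag{6}$$
So we want $g$ with $\operatorname{Re}g\ge0$ whose real part on the torus we can prescribe. In one variable there are polynomials for this.

**Lemma 3.** For $n\ge1$ let
$$h_n(w)=\binom{2n}n+2\sum_{j=1}^n(-1)^j\binom{2n}{n+j}w^j .$$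
Then $\deg h_n=n$, $\operatorname{Re}h_n(w)=|1-w|^{2n}$ on $\mathbb T$, $\operatorname{Re}h_n>0$ on $\overline{\mathbb D}\setminus\{1\}$, and $h_n(1)=0$.

*Proof.* On $\mathbb T$, $|1-w|^2=(1-w)(1-w^{-1})=-w^{-1}(1-w)^2$. So
$$|1-w|^{2n}=(-1)^nw^{-n}(1-w)^{2n}=\sum_{j=-n}^n(-1)^j\binom{2n}{n+j}w^j .$$
Pairing $j$ with $-j$ gives $\operatorname{Re}h_n(w)$. The harmonic function $\operatorname{Re}h_n$ is nonconstant and nonnegative on $\mathbb T$, with its only zero on $\mathbb T$ at $1$; by the minimum principle it is positive on $\mathbb D$. As $h_n$ has real coefficients, $h_n(1)=\operatorname{Re}h_n(1)=0$. $\square$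

For example, $h_1(w)=2-2w$ and $h_2(w)=6-8w+2w^2$.

**The first attempt.** Take $g=h_m(z_2)+h_n(z_3)$, $U=1+g$, $V=1-g$. Here $\operatorname{Re}g>0$ on $\mathbb D^2$ and on $\mathbb T^2\setminus\{(1,1)\}$, and $g$ is nonconstant, so Lemma 2 applies. With $s=\mathfrak p-1$ and (6), and since $1\le|1+g|\le C$ on $\mathbb T^2$, the condition is that $\int f^{-s}<\infty$ near $0$, where $f=|\theta|^{2m}+|t|^{2n}$, $z_2=e^{i\theta}$, $z_3=e^{it}$. The set $\{f<\lambda\}$ has measure $\asymp\lambda^{\kappa}$ for small $\lambda$, with $\kappa=\frac1{2m}+\frac1{2n}$. By the layer-cake formula the integral is finite iff $\int_1^\infty u^{-\kappa/s}\,du<\infty$, i.e. iff $s<\kappa$. So this family gives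
$$\mathfrak c(\phi)=1+\frac1{2m}+\frac1{2n}.$$
These values never exceed $2$. They also leave gaps below $2$: if $(m,n)\ne(1,1)$, then $\frac1{2m}+\frac1{2n}\le\frac34$, so nothing in $(\frac74,2)$ is reached.

**Where it stops.** No cleverer choice of $g$ of this kind can help. Suppose $U,V$ are as in Lemma 2 with $d=3$, and $\tau'\in\mathbb T^2$ is a point with $|V(\tau')|=|U(\tau')|\ne0$. Then $S$ is analytic near $\tau'$. On $\mathbb T^2$ near $\tau'$, the real-analytic function $1-|S|^2$ is nonnegative, by continuity, and vanishes at $\tau'$. So it is $O(|x'|^2)$ in angular coordinates $x'$ centered at $\tau'$, and $\int(1-|S|^2)^{-s}$ diverges for $s\ge1$. Hence $\mathfrak c(\phi)\le2$. To exceed $2$ with a finite cut-off we need $|V|=|U|$ somewhere on $\mathbb T^2$ (otherwise $1-|S|^2$ is bounded below there) and $U=V=0$ at each such point. Then $P=U-z_1V$ vanishes on $\mathbb T\times\{\tau'\}$, the circle of zeros from Theorem 2.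

## 6. A bidisk inner function whose fibers thin out

**The idea.** Keep the shape $g=h_N(\cdot)+h_N(z_3)$, but replace $z_2$ by an inner function $\psi(z_2,z_3)$ such that, for each $z_3\in\mathbb T\setminus\{1\}$, the map $z_2\mapsto\psi(z_2,z_3)$ is an automorphism of the disk. If this automorphism sends $0$ to $\omega(z_3)$ (up to a rotation of $z_2$), then it carries $m$ on $\mathbb T$ to the measure $P_{\omega(z_3)}\,dm$. Let $\omega(z_3)\to-1$ as $z_3\to1$. Then near $\zeta=1$ the density $P_{\omega(z_3)}(\zeta)$ is comparable to $1-|\omega(z_3)|^2$: the mass runs off to $-1$, and little of it stays near $1$, where $h_N$ vanishes. If $1-|\omega(e^{it})|^2\asymp|t|^{2k}$, the integral to study becomes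
$$\int\frac{|t|^{2k}}{(\theta^2+t^2)^{Ns}}\,d\theta\,dt,$$
which converges iff $s<(k+1)/N$. Both $k$ and $N$ are ours to choose.

The difficulty is that the formula $\frac{z_2+\omega(z_3)}{1+\overline{\omega(z_3)}z_2}$ is not analytic in $z_3$. The remedy is a rotation of $z_2$ depending on $z_3$, which does not affect $m$ and turns the complex conjugate into a reflected polynomial.

Fix an integer $k\ge1$, and let
$$A=1+h_k,\qquad B=h_k-1,\qquad\omega=B/A .$$
Since $\operatorname{Re}h_k\ge0$ on $\overline{\mathbb D}$, $|A|\ge1$ there. As $|1+h_k|^2-|h_k-1|^2=4\operatorname{Re}h_k$,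
$$1-|\omega|^2=\frac{4\operatorname{Re}h_k}{|1+h_k|^2}\quad\text{on }\overline{\mathbb D}.\tag{7}$$
So $|\omega|<1$ on $\overline{\mathbb D}\setminus\{1\}$, $\omega(1)=-1$, and $1-|\omega(z)|^2\asymp|1-z|^{2k}$ on $\mathbb T$. With $\tilde A(z)=z^k\overline{A(1/\bar z)}$ and $\tilde B(z)=z^k\overline{B(1/\bar z)}$, which are polynomials, define
$$D(z_2,z_3)=A(z_3)+z_2\tilde B(z_3),\qquad\psi(z_2,z_3)=\frac{B(z_3)+z_2\tilde A(z_3)}{D(z_2,z_3)} .$$

**Example ($k=1$).** Here $A=3-2z$, $B=1-2z$, $\tilde A=3z-2$, $\tilde B=z-2$, so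
$$\psi=\frac{1-2z_2-2z_3+3z_2z_3}{3-2z_2-2z_3+z_2z_3},\qquad1-|\omega(z)|^2=\frac{4|1-z|^2}{|3-2z|^2}\ \text{ on }\mathbb T .$$
Numerator and denominator of $\psi$ both vanish at $(1,1)$. This is where the singularity demanded by Section 5 comes from.

**Lemma 4.** (i) $D\ne0$ on $\overline{\mathbb D}\times(\overline{\mathbb D}\setminus\{1\})$ and on $\mathbb D\times\{1\}$. (ii) $|\psi|<1$ on $\mathbb D^2$, and for each $z_3\in\mathbb T\setminus\{1\}$ the map $\psi(\cdot,z_3)$ is an automorphism of the disk, so it maps $\mathbb T$ bijectively onto $\mathbb T$. (iii) For $z_3\in\mathbb T\setminus\{1\}$ and measurable $f\ge0$ on $\mathbb T$,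
$$\int_{\mathbb T}f(\psi(z_2,z_3))\,dm(z_2)=\int_{\mathbb T}f(\zeta)\,P_{\omega(z_3)}(\zeta)\,dm(\zeta).\tag{8}$$

*Proof.* (i) The function $\tilde B/A$ is analytic near $\overline{\mathbb D}$, because $|A|\ge1$ on $\overline{\mathbb D}$. On $\mathbb T$ its modulus is $|B|/|A|=|\omega|$, which is at most $1$, and less than $1$ off the point $1$. If $|\tilde B/A|$ took the value $1$ in $\mathbb D$, the maximum principle would make $\tilde B/A$ a unimodular constant, which it is not. So $|\tilde B/A|<1$ on $\overline{\mathbb D}\setminus\{1\}$, and $D=A(1+z_2\tilde B/A)\ne0$ on $\overline{\mathbb D}\times(\overline{\mathbb D}\setminus\{1\})$. At $z_3=1$ we have $A(1)=1$ and $\tilde B(1)=\overline{B(1)}=-1$. So $D(z_2,1)=1-z_2\ne0$ for $z_2\in\mathbb D$.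

(ii) Let $z_3\in\mathbb T\setminus\{1\}$. Then $\tilde A=z_3^k\overline A$ and $\tilde B=z_3^k\overline B$. Put
$$\eta=z_3^k\,\frac{\overline{A(z_3)}}{A(z_3)}\,z_2 ,$$
a rotation of $z_2$. Then $z_2\tilde A=A\eta$ and $z_2\tilde B=A\,\overline{\omega}\,\eta$, so the numerator of $\psi$ is $A(\omega+\eta)$ and the denominator is $A(1+\overline\omega\eta)$:
$$\psi(z_2,z_3)=\frac{\eta+\omega(z_3)}{1+\overline{\omega(z_3)}\,\eta}.\tag{9}$$
As $|\omega(z_3)|<1$, this is a disk automorphism in $\eta$. In particular $|\psi|<1$ on $\mathbb D\times(\mathbb T\setminus\{1\})$.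

Now fix $z_2\in\mathbb D$. By (i), $D(z_2,\cdot)$ has no zeros on $\overline{\mathbb D}$, so $\psi(z_2,\cdot)$ is analytic near $\overline{\mathbb D}$. On $\mathbb T$ its modulus is less than $1$ off the point $1$, and by continuity at most $1$ at $1$. So it is not a unimodular constant, and the maximum principle gives $|\psi(z_2,\cdot)|<1$ on $\mathbb D$.

(iii) Rotations preserve $m$, so we may integrate over $\eta$. Substitute $\zeta=\psi$, i.e. $\eta=\frac{\zeta-\omega}{1-\overline\omega\zeta}$. On $\mathbb T$,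
$$\left|\frac{d\eta}{d\zeta}\right|=\frac{1-|\omega|^2}{|1-\overline\omega\zeta|^2}=\frac{1-|\omega|^2}{|\zeta-\omega|^2}=P_{\omega}(\zeta).\qquad\square$$

## 7. Functions on the tridisk with cut-off $1+r$

Let $r>0$ be rational. Write $r=M/N$ with integers $M\ge2$, $N\ge1$ (double both if $M=1$), and use the $\psi$ of Section 6 with $k=M-1\ge1$.

**Step 1: define the denominator and check the hypotheses of Lemma 2.** Let
$$g(z_2,z_3)=h_N(\psi(z_2,z_3))+h_N(z_3),\qquad U=D^N(1+g),\quad V=D^N(1-g),\quad P=U-z_1V.$$
Since $\deg h_N=N$, the factor $D^N$ clears the denominator of $h_N(\psi)$, so $U,V$ are polynomials in $(z_2,z_3)$. We work on the two sets $\mathbb D^2$ and $\mathbb T\times(\mathbb T\setminus\{1\})$; on both, $D\ne0$ by Lemma 4(i).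

On $\mathbb D^2$ we have $\psi,z_3\in\mathbb D$, so $\operatorname{Re}g>0$ by Lemma 3. On $\mathbb T\times(\mathbb T\setminus\{1\})$ we have $|\psi|=1$, so
$$\operatorname{Re}g=|1-\psi|^{2N}+|1-z_3|^{2N}>0.\tag{10}$$
On both sets $|g|\le2\max_{\overline{\mathbb D}}|h_N|$, hence $1\le|1+g|\le C$. So $U\ne0$ there, and with $S=V/U=\frac{1-g}{1+g}$,
$$1-|S|^2=\frac{4\operatorname{Re}g}{|1+g|^2}>0\quad\text{on both sets.}$$
Thus $|V|<|U|$ on $\mathbb D^2$ and a.e. on $\mathbb T^2$. Finally $V\not\equiv0$: otherwise $g\equiv1$. Then (10) would say that for fixed $z_3\in\mathbb T\setminus\{1\}$ the function $|1-\psi(\cdot,z_3)|^{2N}$ is constant on $\mathbb T$, while $\psi(\cdot,z_3)$ maps $\mathbb T$ onto $\mathbb T$. So Lemma 2 applies, and $\phi=\tilde P/P$ is a RIF on $\mathbb D^3$ after cancellation.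

**Step 2: remove $\psi$ from the integral.** Let $\mathfrak p>1$ and $s=\mathfrak p-1$. By Step 1, $1-|S|^2\asymp\operatorname{Re}g$ a.e. on $\mathbb T^2$. Apply (8), for each fixed $z_3\in\mathbb T\setminus\{1\}$, to $f(\zeta)=(|1-\zeta|^{2N}+|1-z_3|^{2N})^{-s}$. With Lemma 2 this gives
$$\partial_1\phi\in L^{\mathfrak p}(\mathbb T^3)\iff I(s):=\int_{\mathbb T}\int_{\mathbb T}\frac{P_{\omega(z_3)}(\zeta)}{\big(|1-\zeta|^{2N}+|1-z_3|^{2N}\big)^s}\,dm(\zeta)\,dm(z_3)<\infty .$$

**Step 3: find the threshold.** Only the neighborhood of $(\zeta,z_3)=(1,1)$ matters. Choose $\varepsilon\in(0,1)$ with $|\omega(e^{it})+1|\le\frac12$ for $|t|\le\varepsilon$, and write $\zeta=e^{i\theta}$, $z_3=e^{it}$ with $|\theta|,|t|\le\pi$. Where $|\theta|>\varepsilon$ or $|t|>\varepsilon$, the bracket is bounded below. As $\int_{\mathbb T}P_{\omega(z_3)}\,dm=1$, this part contributes a finite amount. Where $|\theta|,|t|\le\varepsilon$,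
$$\tfrac12\le2-|\zeta-1|-|\omega+1|\le|\zeta-\omega|\le2,$$
since $|\zeta-1|\le|\theta|<1$ and the distance from $1$ to $-1$ is $2$. So $P_{\omega(z_3)}(\zeta)\asymp1-|\omega(z_3)|^2\asymp|t|^{2k}$, by (7). The bracket is $\asymp|\theta|^{2N}+|t|^{2N}\asymp(\theta^2+t^2)^N$. The square $|\theta|,|t|\le\varepsilon$ lies between the disks of radii $\varepsilon$ and $\sqrt2\,\varepsilon$. In polar coordinates $|t|^{2k}=\varrho^{2k}|\sin\alpha|^{2k}$, with finite positive angular integral. Hence
$$I(s)<\infty\iff\int_0^{\varepsilon}\varrho^{2k+1-2Ns}\,d\varrho<\infty\iff s<\frac{k+1}N=\frac MN=r.$$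
So for $\mathfrak p>1$ we have $\partial_1\phi\in L^{\mathfrak p}(\mathbb T^3)$ exactly when $\mathfrak p<1+r$, and $\mathfrak c(\phi)=1+r$.

**Step 4: pass to all $d\ge3$.** For $d>3$ use $\phi(z_1,z_2,z_3)\,z_4\cdots z_d$. It is a RIF; no factor $z_j$ divides the denominator, which is nonzero at $0$. Its $z_1$-derivative has the same modulus on $\mathbb T^d$ as $\partial_1\phi$. This proves (B). The value $\infty$ is attained by $z_1z_2\cdots z_d$. $\square$

**The last sentence of Theorem 2.** By (B), every rational number above $\frac{d+1}2$ is a cut-off for each $d\ge3$, so such cut-offs occur and are arbitrarily large. With Section 4 this completes the proof of Theorem 2. $\blacksquare$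

**Example (cut-off $3$ in three variables).** Take $r=2$, $M=2$, $N=1$, $k=1$. Then $g=4-2\psi-2z_3$, so $U=D(5-2\psi-2z_3)$ and $V=2D-U$. With $\psi$ from the example in Section 6,
$$U=13-6z_2-12z_3+3z_2z_3+4z_3^2-2z_2z_3^2,$$
$$V=-7+2z_2+8z_3-z_2z_3-4z_3^2+2z_2z_3^2 .$$
As a check, at $z_3=1$ we have $\psi=-1$, $g=4$ and $D=1-z_2$, and indeed $U(z_2,1)=5(1-z_2)$ and $V(z_2,1)=-3(1-z_2)$. Both vanish at $(1,1)$, so $P=U-z_1V$ vanishes for every $z_1$ when $z_2=z_3=1$. The cut-off is $3$, whereas the guess of Section 1 allowed at most $2$.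

## 8. Rationality and openness, by principalization

It remains to prove (A): for any $d\ge1$, the admissible exponents form an interval $(0,\mathfrak c)$ with $\mathfrak c$ rational and $>1$, or $\mathfrak c=\infty$. The bound (4) gives $\mathfrak p=1$ as an admissible exponent. For rationality, the plan is to change variables so that $|\partial_1\phi|^2$ and the Jacobian become monomials times nonvanishing functions. Then one reads off the exponents.

**Illustration.** For $\phi=\tilde p/p$, $p=2-z_1-z_2$, Section 1 gives $|\partial_1\phi|=2|1-z_2|^2/|p|^2$. With $z_j=e^{ix_j}$,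
$$p=-i(x_1+x_2)+\tfrac12(x_1^2+x_2^2)+O(|x|^3).$$
Put $x_1=-x_2+x_2^2v$ with $v$ bounded. Then $p=x_2^2(1-iv+O(x_2))$. So $|\partial_1\phi|^2=F/G$ with $F=4|1-z_2|^4\asymp x_2^4$ and $G=|p|^4\asymp x_2^8$, while $dx_1\,dx_2=x_2^2\,dv\,dx_2$. In this chart $|\partial_1\phi|^{\mathfrak p}$ times the Jacobian is $\asymp|x_2|^{2-2\mathfrak p}$, which is integrable iff $\mathfrak p<\frac32$. This is the cut-off (2) for $d=2$.

The general tool is Hironaka's principalization theorem (Hironaka, Ann. of Math. 79 (1964); see Kollár, *Lectures on Resolution of Singularities*, Ch. 3). We use it in this form. Let $X$ be a smooth irreducible variety over $\mathbb R$ and $H\not\equiv0$ a regular function on $X$. There are a smooth real variety $X'$ and a projective birational morphism $f:X'\to X$ that is an isomorphism over $X\setminus\{H=0\}$, such that at every $P\in X'(\mathbb R)$ there are regular parameters $y_1,\dots,y_d\in\mathcal O_{X',P}$ with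
$$H\circ f=\text{unit}\cdot y_1^{e_1}\cdots y_\ell^{e_\ell},\qquad0\le\ell\le d,\ \text{all }e_i\ge1.\tag{11}$$

**Step 1: put $\partial_1\phi$ on a real algebraic variety.** On $\mathbb T^d$, $|\partial_1\phi|^2=F/G$ with
$$F=|p\,\partial_1q-q\,\partial_1p|^2,\qquad G=|p|^4 .$$
With $z_j=c_j+is_j$, both are real polynomials in the $c_j,s_j$. So they are regular functions on
$$X=\{c_j^2+s_j^2=1,\ 1\le j\le d\},\qquad X(\mathbb R)=\mathbb T^d .$$
The variety $X$ is smooth. Over $\mathbb C$, the coordinates $u_j=c_j+is_j$, whose inverses are $c_j-is_j$, identify it with $(\mathbb C^*)^d$, so it is irreducible, even geometrically. Here $G\not\equiv0$ on $\mathbb T^d$. If $F\equiv0$ on $\mathbb T^d$, then $\partial_1\phi=0$ a.e., $\mathfrak c(\phi)=\infty$, and all claims of (A) hold. So assume $F\not\equiv0$. As $\mathbb T^d$ is connected and $F,G$ are real-analytic, $FG\not\equiv0$. Apply the theorem with $H=FG$.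

**Step 2: make $F$, $G$ and the Jacobian monomial.** Fix $P\in X'(\mathbb R)$ and $y_1,\dots,y_d$ as in (11). The ring $\mathcal O_{X',P}$ is regular, hence a unique factorization domain, and the $y_i$ are primes in it. Since $(F\circ f)(G\circ f)=\text{unit}\cdot y^e$, unique factorization gives
$$F\circ f=u_1y^\alpha,\qquad G\circ f=u_2y^\beta,$$
with units $u_1,u_2$ and exponents supported on $\{1,\dots,\ell\}$.

For the Jacobian, let $d\theta_j=c_j\,ds_j-s_j\,dc_j$. On $X$ we have $c_j\,dc_j+s_j\,ds_j=0$, so $ds_j=c_j\,d\theta_j$ and $dc_j=-s_j\,d\theta_j$. So the $d\theta_j$ generate the differentials, and $d\theta_1\wedge\dots\wedge d\theta_d$ is regular and nowhere zero on $X$. Near $P$ write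
$$f^*(d\theta_1\wedge\dots\wedge d\theta_d)=J\,dy_1\wedge\dots\wedge dy_d .$$
Because $f$ is an isomorphism off $\{(FG)\circ f=0\}$, the zero locus of $J$ in $\operatorname{Spec}\mathcal O_{X',P}$ lies in $\{y_1\cdots y_\ell=0\}$ (it is empty if $\ell=0$). Hence $y_1\cdots y_\ell$ lies in the radical of the ideal $(J)$, so $J$ divides a power of $y_1\cdots y_\ell$. By unique factorization $J=u_3y^\gamma$, with $u_3$ a unit and $\gamma$ supported on $\{1,\dots,\ell\}$.

**Step 3: pass to real coordinate cubes and use compactness.** At the real point $P$ the differentials $dy_1,\dots,dy_d$ are a basis of the cotangent space. By the inverse function theorem $(y_1,\dots,y_d)$ is a real-analytic coordinate system near $P$ on the manifold $X'(\mathbb R)$. Shrinking, we get a cube $\{|y_i|<\varepsilon\}$ on which the identities of Step 2 hold and $|u_1|,|u_2|,|u_3|$ are bounded above and bounded away from $0$.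

Since $f$ is projective, $X'(\mathbb R)$ is a closed subset of $\mathbb P^n(\mathbb R)\times\mathbb T^d$ for some $n$, so it is compact. Finitely many such cubes cover it.

**Step 4: change variables and read off the exponents.** The set $\{FG=0\}\subset\mathbb T^d$ is a proper real-analytic subset of a connected manifold, hence null. Its preimage in $X'(\mathbb R)$ is locally $\{y_1\cdots y_\ell=0\}$, also null. Between the complements, $f$ is a real-analytic diffeomorphism with Jacobian $|J|$ in the given coordinates. Therefore $\int_{\mathbb T^d}|\partial_1\phi|^{\mathfrak p}\,dm$ is, up to the factor $(2\pi)^{-d}$, the integral over $X'(\mathbb R)$ of the density given in each cube by $(F\circ f/G\circ f)^{\mathfrak p/2}|J|\,dy$. The density is nonnegative and finitely many cubes cover $X'(\mathbb R)$, so the integral is finite iff it is finite over each cube, i.e. iff in each cube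
$$\int\prod_i|y_i|^{\mathfrak p(\alpha_i-\beta_i)/2+\gamma_i}\,dy<\infty .$$
By Fubini this means that every exponent exceeds $-1$:
$$\mathfrak p(\beta_i-\alpha_i)<2(\gamma_i+1)\quad\text{for all }i.\tag{12}$$
If $\beta_i\le\alpha_i$, the condition holds for all $\mathfrak p>0$. Otherwise it reads $\mathfrak p<\frac{2(\gamma_i+1)}{\beta_i-\alpha_i}$, a rational number. There are finitely many conditions, so the set of admissible $\mathfrak p>0$ is $(0,\mathfrak c)$ with $\mathfrak c\in\mathbb Q\cup\{\infty\}$, and $\mathfrak c=\mathfrak c(\phi)$.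

**Step 5: the lower bound and the case $\mathfrak c=\infty$.** By (4), $1\in(0,\mathfrak c(\phi))$, so $\mathfrak c(\phi)>1$. If $\mathfrak c(\phi)=\infty$, then $\beta_i\le\alpha_i$ for all $i$ in all cubes, so $F/G$ is bounded a.e. and $\partial_1\phi\in L^\infty(\mathbb T^d)$. Conversely, if $\partial_1\phi\in L^\infty(\mathbb T^d)$, then $\partial_1\phi\in L^{\mathfrak p}$ for all $\mathfrak p>0$, because $m$ is finite. This proves (A).

**Proof of Theorem 1.** By (A), every cut-off is a rational number greater than $1$ or $\infty$. By (B), for $d\ge3$ every rational number $1+r$ with $r>0$ rational is a cut-off, and $\infty$ is the cut-off of $z_1\cdots z_d$. $\blacksquare$
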